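# Clique factors in edge-weighted complete graphs: the value of $\delta(r,t)$

## Weighted clique factors and the threshold $\delta(r,t)$

Throughout, $r\ge 2$ is an integer and $n$ is a multiple of $r$ whenever we speak of factors of $K_n$.

**Definition ($K_r$-factor).** A $K_r$-factor of $K_n$ is a collection of $n/r$ vertex-disjoint copies of $K_r$ covering all vertices.

*Example.* For $r=3$, $n=6$, the two triangles on $\{1,2,3\}$ and $\{4,5,6\}$ form a $K_3$-factor. For $r=2$ a $K_2$-factor is a perfect matching.

**Definition (weights).** An edge weighting is a map $w\colon E(K_n)\to[0,1]$. The weight $w(S)$ of a clique on $S$ is the sum of the weights of its edges. The weighted degree of $v$ is $\deg_w(v)=\sum_{u\ne v}w(uv)$, and $\delta_w(K_n)=\min_v\deg_w(v)$.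

*Example.* On $K_6$ give the five edges at vertex $1$ weight $1$ and all other edges weight $0.4$. Then $\deg_w(1)=5$, every other vertex has weighted degree $1+4\cdot 0.4=2.6$, and so $\delta_w(K_6)=2.6$.

**Definition ($\mathcal W(r,t,n)$).** For $t\in[0,1]$, $\mathcal W(r,t,n)$ is the set of weightings $w$ such that every $K_r$-factor contains a clique of weight strictly smaller than $t\binom r2$.

*Example.* Take $r=3$, $n=6$, $t=\frac12$, so that the required triangle weight is $\frac32$. The weighting of the previous example is in $\mathcal W(3,\frac12,6)$: of the two triangles in a factor, one avoids vertex $1$, and it has weight $1.2<1.5$. For $t>0$ the all-zero weighting is always in $\mathcal W(r,t,n)$, so this set is not empty.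

**Definition (threshold).** Put
$$\delta(r,t,n)=\sup_{w\in\mathcal W(r,t,n)}\delta_w(K_n),\qquad \delta(r,t)=\limsup_{n\to\infty,\ n\in r\mathbb Z}\frac{\delta(r,t,n)}n .$$

*Example.* Let $t=1$. The constant weighting $1-\eta$ with $0<\eta\le1$ is in $\mathcal W(r,1,n)$, because every clique weighs $(1-\eta)\binom r2<\binom r2$. Its minimum degree $(1-\eta)(n-1)$ tends to $n-1$ as $\eta\to0$, and no weighted degree exceeds $n-1$. So $\delta(r,1,n)=n-1$ and $\delta(r,1)=1$.

Unwinding the definition: for each $\varepsilon>0$ and all large $n$, every weighting with $\delta_w(K_n)\ge(\delta(r,t)+\varepsilon)n$ has a $K_r$-factor all of whose cliques have *average* edge weight at least $t$. The number $\delta(r,t)$ is the smallest one with this property. So we ask how large the weighted minimum degree must be to force a factor in which every clique is heavy on average.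

The problem comes from József Balogh, Graeme Kemkes, Choongbum Lee and Stephen J. Young, "Towards a weighted version of the Hajnal-Szemerédi Theorem", arXiv:1206.1376 (2012). For every $r\ge3$ and $t\in(0,1]$, the bounds
$$\frac1r+\Big(1-\frac1r\Big)t\le\delta(r,t)\le\frac12+\frac t2$$
are known, and the question is whether the lower bound is the truth for all $r\ge2$ and $t\in(0,1]$. It is.

**Theorem 1.** For all $r\ge2$ and $t\in(0,1]$,
$$\delta(r,t)=\frac1r+\Big(1-\frac1r\Big)t .$$

## The case $n=r$, and the construction behind the lower bound

**One clique only.** Let $n=r$. There is one factor, the whole $K_r$, so $w\in\mathcal W(r,t,r)$ means $w(K_r)<t\binom r2$. The degrees sum to $2w(K_r)<tr(r-1)$, so some degree is below $t(r-1)$. The constant weighting $t-\eta$ shows that $t(r-1)$ is the supremum. Hence $\delta(r,t,r)=(r-1)t$.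

**Constant weights.** For any $n$, the constant weighting $t-\eta$ is in $\mathcal W(r,t,n)$ and gives $\delta(r,t)\ge t$. One can do better by adding as many full-weight edges as possible while still leaving one clique without help.

**Lower bound in Theorem 1.** Let $A$ be a set of $\frac nr-1$ vertices. Give edges meeting $A$ weight $1$ and all others weight $t-\eta$, where $0<\eta\le t$. A $K_r$-factor has $\frac nr$ disjoint cliques, more than $|A|$, so some clique avoids $A$; its weight is $(t-\eta)\binom r2<t\binom r2$. So this weighting is in $\mathcal W(r,t,n)$. A vertex of $A$ has degree $n-1$. A vertex outside $A$ has $\frac nr-1$ edges to $A$ and $n-\frac nr$ other edges, so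
$$\delta_w(K_n)=\Big(\frac nr-1\Big)+\Big(n-\frac nr\Big)(t-\eta).$$
Let $\eta\to0$, divide by $n$, and let $n\to\infty$: $\delta(r,t)\ge\frac1r+(1-\frac1r)t$. (For $n=r$ the set $A$ is empty and we recover $(r-1)t$.)

Since $\delta(r,1)=1=\frac1r+(1-\frac1r)\cdot 1$, only the upper bound for $t<1$ remains.

## Loss instead of weight

It is convenient to measure what an edge lacks and to normalize so that $t$ disappears.

**Definition (loss, good sets).** A loss function is a map $\ell\colon E(K_n)\to[0,\infty)$. Put $\ell(S)=\sum_{e\subset S}\ell(e)$, $\ell(x,S)=\sum_{v\in S\setminus\{x\}}\ell(xv)$, and $\Delta_\ell=\max_v\ell(v,V)$ where $V=V(K_n)$. An $r$-set $S$ is *good* if $\ell(S)\le1$ and *bad* otherwise. A *good factor* of a vertex set is a partition of it into good $r$-sets. We write $S-v+u=(S\setminus\{v\})\cup\{u\}$, and set $\ell(uu)=0$.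

*Example.* Let $r=3$, $t=\frac12$ and $\ell(e)=\frac{1-w(e)}{3/2}$. Weights $1,\frac12,0$ become losses $0,\frac13,\frac23$. A triangle with weights $\frac12,\frac12,\frac12$ has loss exactly $1$ and is just good. A triangle with weights $1,1,0$ has loss $\frac23$ and is good. A triangle with weights $1,0,0$ has loss $\frac43$ and is bad.

**Theorem 2.** For $r\ge2$ and $\varepsilon>0$ there is $n_0(r,\varepsilon)$ such that if $n\ge n_0$, $r\mid n$, $\ell\colon E(K_n)\to[0,\infty)$ and $\sum_{u\ne v}\ell(uv)\le(\frac2{r^2}-\varepsilon)n$ for every vertex $v$, then $V(K_n)$ can be partitioned into $r$-sets $S$ with $\ell(S)\le1$.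

**Theorem 2 implies the upper bound in Theorem 1.** Let $t<1$ and $\varepsilon>0$, and put $\ell(e)=\frac{1-w(e)}{(1-t)\binom r2}\ge0$. For an $r$-set $S$, $\ell(S)=\frac{\binom r2-w(S)}{(1-t)\binom r2}$, so $\ell(S)\le1$ if and only if $w(S)\ge t\binom r2$. Suppose $\delta_w(K_n)\ge\big(\frac1r+(1-\frac1r)t+\varepsilon(1-t)\big)n$. Since $1-\frac1r-(1-\frac1r)t-\varepsilon(1-t)=(1-t)(1-\frac1r-\varepsilon)$, every vertex satisfies
$$\ell(v,V)=\frac{n-1-\deg_w(v)}{(1-t)\binom r2}\le\frac{(1-\frac1r-\varepsilon)n}{\binom r2}=\Big(\frac2{r^2}-\frac{2\varepsilon}{r(r-1)}\Big)n .$$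
For large $n$, Theorem 2 gives a factor with all cliques of weight at least $t\binom r2$, i.e. $w\notin\mathcal W(r,t,n)$. So all $w\in\mathcal W(r,t,n)$ have $\delta_w(K_n)$ below the assumed bound, and $\delta(r,t)\le\frac1r+(1-\frac1r)t+\varepsilon(1-t)$ for every $\varepsilon>0$. $\square$

**Harmless reductions in Theorem 2.** First, we may assume $\varepsilon<\frac2{r^2}$: otherwise $\Delta_\ell\le0$, so $\ell=0$ and every $r$-set is good. Second, we may assume $0\le\ell\le2$. Indeed, replace $\ell$ by $\min(\ell,2)$. This does not increase the loss degrees $\ell(v,V)$. It does not change which sets are good either: for either function, a set of total loss at most $1$ has only edges of loss at most $1$, and on such edges the two functions agree.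

## Thresholding single edges: exact for $r=2$, too weak for $r\ge3$

A sensible first attempt is to keep only edges whose loss is at most the average allowed to a good set, $1/\binom r2$. Call these edges *light*. A clique of light edges is good. How large is the light degree? Each non-light edge at $v$ costs more than $1/\binom r2$, so there are at most $\binom r2(\frac2{r^2}-\varepsilon)n\le(1-\frac1r)n$ of them, and the light degree is at least about $\frac nr$.

**Theorem 2 for $r=2$.** Here this is enough. An edge is good exactly when $\ell\le1$. Each vertex is in at most $\ell(v,V)\le(\frac12-\varepsilon)n$ edges of loss greater than $1$, hence in at least $n-1-(\frac12-\varepsilon)n\ge\frac n2$ good edges once $n\ge1/\varepsilon$. By Dirac's theorem (a graph on $n\ge3$ vertices with minimum degree at least $\frac n2$ has a Hamilton cycle) and since $n$ is even, there is a perfect matching of good edges; for $n=2$ the single edge is good. $\square$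

For $r\ge3$ the tool replacing Dirac's theorem would be the Hajnal–Szemerédi theorem: a graph on $n$ vertices, $r\mid n$, with minimum degree at least $(1-\frac1r)n$ has a $K_r$-factor. We only have light degree about $\frac nr$, which is smaller than $(1-\frac1r)n$ as soon as $r\ge3$. This is not a matter of careless counting, because the light graph need not contain a single $K_r$.

*Example.* Let $r\ge3$, let $n$ be even and large, let $\alpha>0$ be small, and let the light graph be a $d$-regular bipartite graph with parts of size $\frac n2$ and $d=\lceil(\frac1r+\alpha)n\rceil\le\frac n2$. Give its edges loss $0$ and all other edges loss $(1+\alpha)/\binom r2$. Each loss degree is at most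
$$\Big(1-\frac1r-\alpha\Big)\frac{(1+\alpha)n}{\binom r2}=\frac{2n}{r^2}\Big(1-\frac{\alpha r}{r-1}\Big)(1+\alpha)<\frac{2n}{r^2}\Big(1-\frac\alpha{r-1}\Big),$$
so the hypothesis of Theorem 2 holds with $\varepsilon=\frac{2\alpha}{r^2(r-1)}$. But the light graph is bipartite and has no triangle. Good sets exist all the same: for $r=3$, a light edge with any third vertex has loss at most $\frac23(1+\alpha)\le1$.

So one must use the averaging that is allowed *inside* a clique. We work with the hypergraph of good $r$-sets directly, in three stages. First we find perfect *fractional* tilings by linear programming duality; the constant $\frac2{r^2}$ comes out here. Then random sampling turns them into tilings missing few vertices. Finally we show that good sets allow vertices to be swapped flexibly enough to absorb the leftover.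

**From here until the end, in the proof of Theorem 2, $r\ge3$** (Lemma 3 holds for $r\ge2$). The phrase "$n$ large", the constants in $O$ and $\Omega$, and all other constants depend only on $r$, $\varepsilon$ and previously chosen constants.

**Textbook facts used.**

1. *Chernoff bounds.* Let $X$ be a sum of independent indicators with mean $\mu$. Then $\Pr(X\ge(1+\lambda)M)\le e^{-\lambda^2M/3}$ for $M\ge\mu$, $0<\lambda\le1$; $\Pr(X\le(1-\lambda)\mu)\le e^{-\lambda^2\mu/2}$ for $0<\lambda\le1$; and $\Pr(X\ge R)\le2^{-R}$ for $R\ge6\mu$.
2. *Hoeffding's inequality for sampling without replacement.* If $X$ is the sum of $m$ terms drawn without replacement from a finite list of numbers in $[0,2]$, then $\Pr(X\ge\mathbb EX+\lambda)\le e^{-\lambda^2/(2m)}$ for $\lambda>0$.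
3. *Pippenger's theorem* (Alon–Spencer, *The Probabilistic Method*, Thm 4.7.1). For $r\ge2$, $k\ge1$, $a>0$ there are $\gamma>0$, $d_0$ such that if $n\ge D\ge d_0$, then every $r$-uniform hypergraph on $n$ vertices with all degrees positive, all but at most $\gamma n$ degrees equal to $(1\pm\gamma)D$, all degrees $<kD$ and all codegrees $<\gamma D$ has an edge cover by at most $(1+a)n/r$ edges.
4. *Linear programming duality*, recalled where it is used.

## Perfect fractional tilings from linear programming duality

**Definition (fractional tiling).** A fractional tiling is an assignment of weights $\rho_F\ge0$ to the good $r$-sets $F$ with $\sigma_v:=\sum_{F\ni v}\rho_F\le1$ for all $v$. It is *perfect* if all $\sigma_v=1$.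

*Example.* Let $r=3$, $n=4$ and $\ell=0$. All four triples are good, and $\rho_F=\frac13$ on each gives $\sigma_v=3\cdot\frac13=1$. This is a perfect fractional tiling, although $3\nmid4$.

Why not argue with ordinary tilings? Take as many disjoint good sets as possible and, subject to that, minimize their total loss. Let $u$ be uncovered, let $F$ be a tile, $v\in F$, and $e_v=\ell(v,F)$. Replacing $F$ by $F-v+u$ keeps the number of tiles, so $\ell(F-v+u)\ge\ell(F)$ (either $F-v+u$ is good and minimality applies, or it is bad and $\ell(F-v+u)>1\ge\ell(F)$). Since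
$$\ell(F-v+u)=\ell(F)-e_v+\ell(u,F\setminus\{v\}),\tag{1}$$
this says $\ell(u,F\setminus\{v\})\ge e_v$, and summing over $v\in F$ gives $(r-1)\,\ell(u,F)\ge2\ell(F)$. To contradict $\ell(u,V)<\frac{2n}{r^2}$ we want $\ell(u,F)\ge\frac2r$ for the roughly $\frac nr$ tiles, and the inequality says nothing when $\ell(F)$ is small. What is missing is a reason why some exchange should be *bad*, that is, push the loss above $1$: exchanging $u$ for $v$ merely makes $v$ uncovered, which contradicts nothing.

In the fractional setting the dual solution supplies the reason. It puts a price $c_v\ge0$ on each vertex, with every good set costing at least $1$. Exchanging a vertex of positive price for an uncovered vertex, which has price $0$, makes a tile of price $1$ too cheap, so the result must be bad. Vertices of price $0$ are treated by the loss minimization above. Together the two types of information suffice.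

**Lemma 3.** Let $r\ge2$ and $\ell\ge0$ on $n$ vertices. If $\Delta_\ell<\frac{2n}{r^2}-2$, there is a perfect fractional tiling.

*Proof.*

**Step 1: choosing the tiling and the prices.** This step sets up the extremal object. The fractional tilings form a compact polytope. Among those maximizing $\tau=\sum_F\rho_F$, choose one minimizing the linear function $\sum_F\rho_F\,\ell(F)$. The dual of the program "maximize $\sum_F\rho_F$" is to minimize $\sum_vc_v$ subject to $c_v\ge0$ and $c(F):=\sum_{v\in F}c_v\ge1$ for every good $F$. Let $c$ be optimal. By duality $\sum_vc_v=\tau$, while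
$$\tau=\sum_F\rho_F\le\sum_F\rho_F\,c(F)=\sum_vc_v\sigma_v\le\sum_vc_v=\tau .$$
Equality holds throughout, so
$$\rho_F>0\Rightarrow c(F)=1,\qquad\qquad\sigma_v<1\Rightarrow c_v=0.\tag{2}$$
Put $\delta_v=1-\sigma_v\in[0,1]$, $U=\{v:\delta_v>0\}$ and $D=\sum_v\delta_v=n-r\tau$. Suppose $D>0$; we look for a contradiction. By (2), $c=0$ on $U$.

**Step 2: an uncovered vertex loses at least $\frac2r$ to each tile.** We claim that
$$u\in U,\ \rho_F>0,\ u\notin F\quad\Longrightarrow\quad\ell(u,F)\ge\frac2r.\tag{3}$$
Write $\ell(F)=1-\eta$ with $0\le\eta\le1$, and $e_v=\ell(v,F)$, so that $\sum_{v\in F}e_v=2(1-\eta)$. Let $P=\{v\in F:c_v>0\}$, which is nonempty because $c(F)=1$.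

If $p\in P$, then $c(F-p+u)=1-c_p+0<1$, so $F-p+u$ is bad, and by (1) $\ell(u,F\setminus\{p\})>e_p+\eta$.

If $a\in F\setminus P$, suppose $\ell(F-a+u)<\ell(F)\le1$. Then $F-a+u$ is good. Move a small amount of weight from $F$ to $F-a+u$. Only $\sigma_a$ (down) and $\sigma_u$ (up) change, and $\sigma_u<1$, so the result is still a fractional tiling with the same $\tau$; but $\sum\rho_F\ell(F)$ has dropped, a contradiction. So $\ell(F-a+u)\ge\ell(F)$, i.e. $\ell(u,F\setminus\{a\})\ge e_a$.

Each edge from $u$ to $F$ is counted $r-1$ times in $\sum_{v\in F}\ell(u,F\setminus\{v\})$, so summing gives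
$$(r-1)\,\ell(u,F)\ge2(1-\eta)+|P|\eta .$$
If $|P|\ge2$, the right side is at least $2$ and $\ell(u,F)\ge\frac2{r-1}\ge\frac2r$. If $P=\{p\}$, then $(r-1)\ell(u,F)\ge2-\eta$, and also $\ell(u,F)\ge\ell(u,F\setminus\{p\})\ge\eta$; adding the two gives $r\,\ell(u,F)\ge2$. This proves (3).

**Step 3: loss from $u$ to the covered mass.** Here we add up (3). For $u\in U$, the tiles containing $u$ have total weight $\sigma_u\le1$, so
$$\sum_v\sigma_v\,\ell(uv)=\sum_F\rho_F\,\ell(u,F)\ge\sum_{F\not\ni u}\rho_F\,\ell(u,F)\ge\frac2r(\tau-1).\tag{4}$$

**Step 4: loss inside the uncovered mass.** This step bounds $\sum_{u,v}\delta_u\delta_v\ell(uv)$. Since $c=0$ on $U$, an $r$-subset of $U$ has price $0<1$ and so is not good. Draw $u_1,\dots,u_r$ independently, each equal to $v$ with probability $\delta_v/D$. Two of them coincide with probability at most $\binom r2\sum_v\delta_v^2/D^2\le\binom r2\frac1D$, using $\delta_v\le1$. If they are distinct, they form a bad set in $U$ and $\sum_{i<j}\ell(u_iu_j)>1$. Taking expectations,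
$$\binom r2D^{-2}\sum_{u,v}\delta_u\delta_v\,\ell(uv)\ge1-\binom r2\frac1D,\qquad\text{i.e.}\qquad\sum_{u,v}\delta_u\delta_v\,\ell(uv)\ge\frac{2D^2}{r(r-1)}-D.$$

**Step 5: adding the two.** We now average the full loss degree over $U$. Since $\sigma_v+\delta_v=1$ and $\tau=(n-D)/r$,
$$\sum_u\delta_u\,\ell(u,V)\ge D\Big[\frac2r(\tau-1)+\frac{2D}{r(r-1)}-1\Big]\ge D\Big[\frac{2(n-D)}{r^2}-\frac2r+\frac{2D}{r^2}-1\Big]\ge D\Big[\frac{2n}{r^2}-2\Big],$$
where the last step uses $\frac2r\le1$. The $\delta_u$ sum to $D$, so some $u$ has $\ell(u,V)\ge\frac{2n}{r^2}-2$, a contradiction. Hence $D=0$ and the tiling is perfect. $\square$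

Note the bookkeeping in Step 5: a unit of covered vertex mass contributes $\frac1r\cdot\frac2r=\frac2{r^2}$, and a unit of uncovered mass contributes $\frac2{r(r-1)}\ge\frac2{r^2}$.

## Sampling, and tilings that miss few vertices

From now on assume $r\ge3$, $0<\varepsilon<\frac2{r^2}$, $0\le\ell\le2$ and $\Delta_\ell\le(\frac2{r^2}-\varepsilon)n$.

Lemma 3 gives one fractional tiling of $V$, but it may be concentrated on few sets. To round it we want one that spreads its weight evenly. So we apply Lemma 3 to all typical subsets of a bounded size and average. First we check that the degree condition passes to random subsets.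

**Lemma 4.** For each $\eta>0$ there is $s_0$ such that for each fixed $s\ge s_0$ and $n$ large: for every $x\in V$, a uniformly random $s$-subset $Q'$ of $V\setminus\{x\}$ satisfies, with probability at least $1-\eta$, $\ell(z,Q')\le(\frac2{r^2}-\frac\varepsilon2)s$ for all $z\in Q'\cup\{x\}$.

*Proof.* We bound the failure probability for each $z$ and take a union. The mean of $\ell(x,Q')$ is at most $s\Delta_\ell/(n-1)\le(\frac2{r^2}-\frac{3\varepsilon}4)s$ for $n$ large. For $z\ne x$, conditionally on $z\in Q'$ the rest of $Q'$ is a uniformly random $(s-1)$-subset of $V\setminus\{x,z\}$, so the conditional mean of $\ell(z,Q')$ is at most $s\Delta_\ell/(n-2)\le(\frac2{r^2}-\frac{3\varepsilon}4)s$. In both cases $\ell(z,Q')$ is a sum of at most $s$ terms in $[0,2]$ drawn without replacement, so by Hoeffding's inequality it exceeds its mean by $\varepsilon s/4$ or more with probability at most $e^{-(\varepsilon s/4)^2/(2s)}=e^{-\varepsilon^2s/32}$. As $\sum_{z\ne x}\Pr(z\in Q')=s$, the total failure probability is at most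
$$e^{-\varepsilon^2s/32}+\sum_{z\ne x}\Pr(z\in Q')\,e^{-\varepsilon^2s/32}=(s+1)e^{-\varepsilon^2s/32},$$
which is at most $\eta$ for all large $s$. $\square$

**Lemma 5.** For every $a>0$ and $n$ large, there are disjoint good $r$-sets covering all but at most $2ran$ vertices.

*Proof.*

**Step 1: an evenly spread fractional tiling.** Take $\gamma$ and $d_0$ from Pippenger's theorem with $k=2$ and this $a$. Let $\eta=\min(\frac\gamma2,\frac14)$, let $s\ge\max(s_0(\eta),10/\varepsilon,r)$ be fixed, and let $m=s+1$. Call an $m$-set $Q$ *fine* if $\max_{z\in Q}\ell(z,Q)<\frac{2m}{r^2}-2$. (For example, if $\ell=0$, every $m$-set is fine, since $m>10/\varepsilon>5r^2$.)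

Let $Q$ be a random $m$-set containing $v$. By Lemma 4 with $x=v$ and $Q'=Q\setminus\{v\}$, with probability at least $1-\eta$ all degrees in $Q$ are at most $(\frac2{r^2}-\frac\varepsilon2)s+2$, the extra $2$ accounting for the edge to $v$. This is less than $\frac{2m}{r^2}-2=\frac{2s}{r^2}+\frac2{r^2}-2$, because $\frac{\varepsilon s}2\ge5>4-\frac2{r^2}$. So $\Pr(Q\text{ fine}\mid v\in Q)\ge1-\eta$.

For each fine $Q$ let $\rho_Q$ be a perfect fractional tiling of $Q$, which exists by Lemma 3, extended by $0$; and let
$$\rho=\binom{n-1}{m-1}^{-1}\sum_{Q\text{ fine}}\rho_Q .$$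
It has three properties.

* $\sigma_v=\Pr(Q\text{ fine}\mid v\in Q)\in[1-\eta,1]$ for all $v$, since each fine $Q\ni v$ contributes $1$ to the sum at $v$.
* For $u\ne v$, $\sum_{F\ni u,v}\rho_F\le\binom{n-2}{m-2}/\binom{n-1}{m-1}=\frac{m-1}{n-1}$, since each $Q\ni u,v$ contributes at most $1$.
* $\rho_F\le\binom{n-r}{m-r}/\binom{n-1}{m-1}=\prod_{i=1}^{r-1}\frac{m-i}{n-i}\le(m/n)^{r-1}$, since each $Q\supset F$ contributes at most $1$.

**Step 2: a random hypergraph to which Pippenger's theorem applies.** Let $D=\lfloor\sqrt n\rfloor$. Select each good $F$ independently with probability $D\rho_F$; this is at most $\sqrt n\,(m/n)^{r-1}\le1$ for $n$ large. The mean of each degree lies in $[(1-\eta)D,D]$. By the Chernoff bounds, each degree lies in $[(1-\eta)^2D,(1+\eta)D]\subset[(1-2\eta)D,(1+\eta)D]$ except with probability $e^{-\Omega(\sqrt n)}$. The mean of each codegree is at most $D\frac{m-1}{n-1}\le1$ for $n$ large, so each codegree is at most $n^{1/4}$ except with probability at most $2^{-n^{1/4}}$. By a union bound over $n$ vertices and at most $n^2$ pairs, all these bounds hold at once for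 some selection. Now $2\eta\le\gamma$, all degrees are positive and at most $\frac54D<2D$, and $n^{1/4}<\gamma D$ for $n$ large. Pippenger's theorem gives a cover of $V$ by at most $(1+a)n/r$ good sets.

**Step 3: from a cover to disjoint sets.** We delete the overlaps. Let $c(x)\ge1$ be the number of cover sets containing $x$. Then $\sum_xc(x)\le(1+a)n$, so $\sum_x(c(x)-1)\le an$. Delete every set containing some $x$ with $c(x)\ge2$. The number of deleted sets is at most $\sum_{c(x)\ge2}c(x)\le2\sum_x(c(x)-1)\le2an$. The remaining sets are disjoint. Every vertex they miss lies in a deleted set, so they miss at most $2ran$ vertices. $\square$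

## A divisibility obstruction, and swaps at a single vertex

To finish we must deal with the few missed vertices. That good sets admit a perfect fractional tiling is not enough in general.

*Example.* Let $r=3$, $V=X\cup Y$ with $|X|=4$, $|Y|=5$, loss $0$ inside $X$ and inside $Y$ and loss $2$ across. The good triples are those inside $X$ or inside $Y$. Uniform weights on the triples inside $X$ and on those inside $Y$ give a perfect fractional tiling. But $3\nmid|X|$, so there is no good factor.

In this example there are no $x\in X$, $y\in Y$ and $T$ such that $T\cup\{x\}$ and $T\cup\{y\}$ are both good. Such a $T$ is a *swap*: it lets $x$ and $y$ play each other's role. The example has enormous loss degrees (at least $2\cdot4=8$, against $\frac{2n}{9}=2$), and we shall prove that under our hypothesis there are always many swaps: first at each vertex (Lemma 7), then across each partition into two large parts (Lemma 8).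

**Lemma 6.** For $n$ large, each vertex $x$ lies in at least $\frac1r\binom{n-1}{r-1}$ good sets.

*Proof.* We average. Let $T$ be a uniformly random $(r-1)$-subset of $V\setminus\{x\}$. Each of the $\binom r2$ pairs in $T\cup\{x\}$ has expected loss at most $\Delta_\ell/(n-2)\le\frac2{r^2}$ for $n$ large (for pairs at $x$ even $\Delta_\ell/(n-1)$). So $\mathbb E\,\ell(T\cup\{x\})\le\binom r2\frac2{r^2}=\frac{r-1}r$, and by Markov's inequality $\Pr(\ell(T\cup\{x\})>1)\le\frac{r-1}r$. $\square$

**Lemma 7.** There is $c_1>0$ such that for $n$ large and every $x$, there are at least $c_1n^r$ pairs $(T,v)$ with $|T|=r-1$, $v\notin T$, $x\notin T\cup\{v\}$, and both $T\cup\{x\}$ and $T\cup\{v\}$ good.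

*Proof.*

**Step 1: one swap in a random sample.** Fix $s\ge s_0(\frac12)$ with $s>4/\varepsilon$ (so $s>2r^2>r$), and let $Q'$ be a random $s$-subset of $V\setminus\{x\}$. By Lemma 4 with $\eta=\frac12$, with probability at least $\frac12$ all $z\in Q'\cup\{x\}$ satisfy $\ell(z,Q')\le(\frac2{r^2}-\frac\varepsilon2)s<\frac{2s}{r^2}-2$. Then $Q'$ has a perfect fractional tiling $\rho$ by Lemma 3. We have $\sum_F\rho_F=\frac sr$ and
$$\sum_F\rho_F\,\ell(x,F)=\sum_{v\in Q'}\sigma_v\,\ell(xv)=\ell(x,Q')<\frac{2s}{r^2},$$
so some good $F\subset Q'$ has $\ell(x,F)<\frac2r$. Summing $\ell(F-v+x)=\ell(F)-\ell(v,F)+\ell(x,F\setminus\{v\})$ over $v\in F$,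
$$\sum_{v\in F}\ell(F-v+x)=(r-2)\,\ell(F)+(r-1)\,\ell(x,F)<r-2+\frac{2(r-1)}r<r .$$
So $F-v+x$ is good for some $v\in F$, and $(F\setminus\{v\},v)$ is a pair as required.

**Step 2: counting.** We pass from samples to all sets. Call a good $F\not\ni x$ *swappable* if $F-v+x$ is good for some $v\in F$. At least half of the $\binom{n-1}s$ possible $Q'$ contain a swappable $F$, and each $F$ lies in $\binom{n-1-r}{s-r}$ of them. So there are at least
$$\frac12\binom{n-1}s\Big/\binom{n-1-r}{s-r}=\frac12\binom{n-1}r\Big/\binom sr$$
swappable sets, a constant times $n^r$. Different $F$ give different pairs, since $F=T\cup\{v\}$. $\square$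

## Swaps across a partition

**Definition (type).** For a partition $V=X\cup Y$, the type of a set $S$ is $|S\cap Y|$.

*Example.* If $x\in X$, $y\in Y$ and $T$ has type $b-1$, then $T\cup\{x\}$ has type $b-1$ and $T\cup\{y\}$ has type $b$: a swap across the partition changes the type by one.

Suppose there are few crossing swaps. We want to repeat Step 2 of Lemma 3: find a good $F$ such that, for nearly all $z$, exchanging $v\in F$ for $z$ in the *other* part makes $F$ bad, and exchanging $v$ for $z$ in the *same* part does not lower the loss. Taking $F$ of least loss within its type takes care of the second condition. But "few crossing swaps" is a statement about averages, and one particular $F$ may have many of them. So we need a whole family $\mathcal F$ of positive density from which $F$ can be picked, such that few sets of the same type have noticeably smaller loss. The family is found by looking at the distribution of losses at a rapidly decreasing sequence of densities.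

**Lemma 8.** For each $\delta>0$ there is $c\in(0,1]$ such that for $n$ large and each partition $V=X\cup Y$ with $|X|,|Y|\ge\delta n$, there are at least $cn^{r+1}$ triples $(T,x,y)$ with $x\in X$, $y\in Y$, $|T|=r-1$, $x,y\notin T$, and $T\cup\{x\}$, $T\cup\{y\}$ good.

*Proof.* The statement is symmetric in $X$ and $Y$, so assume $|Y|\le\frac n2$.

**Step 1: a frequent type.** By Lemma 6, and since a set is counted at most $r$ times, at least $\frac{|Y|}r\cdot\frac1r\binom{n-1}{r-1}\ge c_0n^r$ good sets meet $Y$, where $c_0=c_0(\delta,r)\in(0,1]$. So for some $b\in\{1,\dots,r\}$ at least $\frac{c_0}rn^r$ good sets have type $b$.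

**Step 2: a family whose losses are nearly minimal in density.** Let
$$\gamma=\min\Big\{\frac{r\varepsilon}4,\frac1{40r^2}\Big\},\quad J=\lceil1/\gamma\rceil,\quad\kappa=\frac\gamma{2(r+2)},\quad\mu_J=\frac{c_0}r,\quad\mu_{j-1}=\kappa\mu_j,\quad c=\kappa\mu_0 .$$
These do not depend on $b$, and $c\le1$. Suppose there are fewer than $cn^{r+1}$ triples as in the lemma. For $0\le j\le J$ let $\theta_j$ be the least $\theta\ge0$ with $\#\{S\text{ of type }b:\ell(S)\le\theta\}\ge\mu_jn^r$. By Step 1, $\theta_J\le1$; and $\mu_j$ increases with $j$, so $0\le\theta_0\le\dots\le\theta_J\le1$. Among the $J$ increments one is at most $\frac1J\le\gamma$: fix $j\ge1$ with $\theta_j-\theta_{j-1}\le\gamma$. Put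
$$\mathcal F=\{S\text{ of type }b:\ell(S)\le\theta_j\},\qquad\mathcal L=\{S\text{ of type }b:\ell(S)<\theta_{j-1}\}.$$
Then $|\mathcal F|\ge\mu_jn^r$, and by the minimality of $\theta_{j-1}$, $|\mathcal L|\le\mu_{j-1}n^r=\kappa\mu_jn^r$. All sets in $\mathcal F$ are good.

**Step 3: an $F\in\mathcal F$ with few exceptions.** This step finds one $F$ to which the exchange argument applies for nearly all $z$. Call $(F,v,z)$ with $F\in\mathcal F$, $v\in F$, $z\notin F$ *exceptional* if either

* (a) $v,z$ are in the same part and $F-v+z\in\mathcal L$, or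
* (b) $v,z$ are in different parts and $F-v+z$ is good.

(For example, if $\ell=0$, then $\mathcal L=\emptyset$, and the exceptional triples are exactly those with $v,z$ in different parts.)

Kind (a): given $S=F-v+z\in\mathcal L$ there are $r$ choices for $z\in S$ and at most $n$ for $v$, and these determine $F$. So there are at most $rn|\mathcal L|\le r\kappa\mu_jn^{r+1}$ of kind (a).

Kind (b): map $(F,v,z)$ to $(T,x,y)$ with $T=F\setminus\{v\}$ and $\{x,y\}=\{v,z\}$. Both $T\cup\{v\}=F$ and $T\cup\{z\}$ are good, so this is a triple as in the lemma. The map is injective: as $F$ has type $b$, we have $v\in Y$ if $T$ has type $b-1$ and $v\in X$ if $T$ has type $b$, so $T$ tells us which of $x,y$ is $v$. So there are at most $cn^{r+1}=\kappa\mu_0n^{r+1}\le\kappa\mu_jn^{r+1}$ of kind (b).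

Altogether there are at most $(r+1)\kappa\mu_jn^{r+1}$ exceptional triples and at least $\mu_jn^r$ sets in $\mathcal F$. Hence some $F\in\mathcal F$ is in at most $(r+1)\kappa n$ of them. Fix it, and let $Z$ be the set of $z\notin F$ occurring in none of its exceptional triples. Then $|V\setminus Z|\le(r+1)\kappa n+r\le\gamma n$ for $n$ large.

**Step 4: the exchange inequality.** We now turn non-exceptionality into a lower bound on $\ell(z,F)$. Write $\ell(F)=1-\eta$ with $0\le\eta\le1$ and $e_v=\ell(v,F)$. For $z\in Z$ let $n_z$ be the number of vertices of $F$ in the part of $z$. Let $v\in F$.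

If $v,z$ are in the same part, $F-v+z$ has type $b$ and is not in $\mathcal L$, so $\ell(F-v+z)\ge\theta_{j-1}\ge\theta_j-\gamma\ge\ell(F)-\gamma$, and by (1) $\ell(z,F\setminus\{v\})\ge e_v-\gamma$.

If $v,z$ are in different parts, $F-v+z$ is bad, and by (1) $\ell(z,F\setminus\{v\})>e_v+\eta$.

Summing over $v\in F$,
$$(r-1)\,\ell(z,F)\ge2(1-\eta)+(r-n_z)\eta-r\gamma\qquad(z\in Z).\tag{5}$$
We compare this with the degree hypothesis, which gives
$$\sum_{z\in Z}\ell(z,F)\le\sum_{w\in F}\ell(w,V)\le r\Big(\frac2{r^2}-\varepsilon\Big)n=\Big(\frac2r-r\varepsilon\Big)n.\tag{6}$$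

**Step 5: the case $1\le b\le r-1$.** Here $F$ meets both parts, and each $z$ separately satisfies $\ell(z,F)\ge\frac2r-\gamma$. Indeed $n_z\in\{b,r-b\}$, so $n_z\le r-1$. If $n_z\le r-2$, then (5) gives $\ell(z,F)\ge\frac{2-r\gamma}{r-1}\ge\frac{2-r\gamma}r=\frac2r-\gamma$. If $n_z=r-1$, then (5) gives $(r-1)\ell(z,F)\ge2-\eta-r\gamma$, and the one vertex of $F$ in the other part gives $\ell(z,F)\ge\eta$. Adding, $r\,\ell(z,F)\ge2-r\gamma$, as wanted. Summing over $Z$ and using (6),
$$\Big(\frac2r-r\varepsilon\Big)n\ge(1-\gamma)\Big(\frac2r-\gamma\Big)n\ge\Big(\frac2r-\gamma-\frac{2\gamma}r\Big)n .$$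
So $r\varepsilon\le\gamma(1+\frac2r)<2\gamma\le\frac{r\varepsilon}2$, a contradiction.

**Step 6: the case $b=r$.** Now $F\subset Y$, and no bound for individual $z$ suffices: for $z\in Y$ we have $n_z=r$ and (5) only gives $2-2\eta-r\gamma$. But $z\in X$ has $n_z=0$ and gains: (5) gives $2+(r-2)\eta-r\gamma$. As $|Y|\le\frac n2$, the gain compensates. Summing (5) over $Z$,
$$(r-1)\sum_{z\in Z}\ell(z,F)\ge2|Z|+\eta\big[(r-2)|Z\cap X|-2|Z\cap Y|\big]-r\gamma n .$$
Since $|Z\cap X|\ge(\frac12-\gamma)n$ and $|Z\cap Y|\le\frac n2$, the bracket is at least $\big(\frac{r-4}2-(r-2)\gamma\big)n$. Recall $0\le\eta\le1$ and $|Z|\ge(1-\gamma)n$.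

If $r\ge4$, the right side is at least $(2-2\gamma-(r-2)\gamma-r\gamma)n=(2-2r\gamma)n$, and $\frac{2-2r\gamma}{r-1}>\frac2r$ because $r^2\gamma<1$.

If $r=3$, the right side is at least $(2-2\gamma-\frac12-\gamma-3\gamma)n=(\frac32-6\gamma)n$, and $\frac12(\frac32-6\gamma)=\frac34-3\gamma>\frac23$ because $\gamma<\frac1{36}$.

In both cases $\sum_{z\in Z}\ell(z,F)>\frac2rn$, contradicting (6). $\square$

## Reachability by walks of swaps

Fix the constants: $c_1$ from Lemma 7, $\delta=\frac{c_1}4$, $c$ from Lemma 8 for this $\delta$, $\beta=\min(\frac c2,\frac{c_1}2)$ and $c_2=\frac c2$.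

**Definition (swap graph).** $R$ is the graph on $V$ in which $xy$ is an edge if there are at least $\beta n^{r-1}$ sets $T\subset V\setminus\{x,y\}$ with $|T|=r-1$ and $T\cup\{x\}$, $T\cup\{y\}$ both good.

*Example.* For the loss that is $0$ inside $X$ and inside $Y$ and $2$ across (with $r=3$), no edge of $R$ joins $X$ to $Y$: no $T$ works at all. Inside $X$, any two vertices have $\binom{|X|-2}2$ common sets $T$.

The lemmas of the last two sections give a minimum degree and a connectivity property of $R$. First, in Lemma 7 each $v$ that is an $R$-neighbor of $x$ belongs to at most $n^{r-1}$ pairs $(T,v)$, and each other $v$ to fewer than $\beta n^{r-1}\le\frac{c_1}2n^{r-1}$. So $c_1n^r\le d_R(x)n^{r-1}+n\cdot\frac{c_1}2n^{r-1}$, that is,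
$$d_R(x)\ge2\delta n\quad\text{for all }x.\tag{7}$$
Second, in the same way Lemma 8 gives $cn^{r+1}\le e_R(X,Y)n^{r-1}+\beta n^{r-1}\cdot n^2$, that is,
$$e_R(X,Y)\ge c_2n^2\quad\text{for every partition }V=X\cup Y\text{ with }|X|,|Y|\ge\delta n.\tag{8}$$

From this we get that *every* two vertices can be interchanged, in many ways, by sets of one common size.

**Lemma 9.** There are $L\in\mathbb N$ and $c_3>0$ such that for $n$ large and all $x\ne y$, at least $c_3n^{Lr-1}$ sets $W\subset V\setminus\{x,y\}$ of size $Lr-1$ are such that both $W\cup\{x\}$ and $W\cup\{y\}$ have good factors.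

*Proof.*

**Step 1: growing robust neighborhoods.** We show that almost all vertices are reached from $x$ in boundedly many steps. Let $B_1=N_R(x)$ and
$$B_{i+1}=B_i\cup\Big\{v\notin B_i:|N_R(v)\cap B_i|\ge\frac{c_2}2n\Big\}.$$
By (7), $|B_i|\ge2\delta n$ always. If $|V\setminus B_i|\ge\delta n$, then $e_R(B_i,V\setminus B_i)\ge c_2n^2$ by (8). The vertices of $V\setminus B_{i+1}$ account for at most $n\cdot\frac{c_2}2n$ of these edges and each vertex of $B_{i+1}\setminus B_i$ for at most $n$, so $|B_{i+1}\setminus B_i|\ge\frac{c_2}2n$. This cannot happen for $\lceil2/c_2\rceil$ consecutive values $i=1,2,\dots$, since then some $|B_i|$ would exceed $n$. Hence $|V\setminus B_q|<\delta n$ for some $q\le q_0:=\lceil2/c_2\rceil+1$. Put $L=q_0+1$.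

**Step 2: many walks.** We count walks in $R$ from $x$. Put $c^{(1)}=1$ and $c^{(i+1)}=\frac{c_2}{2i}c^{(i)}\le c^{(i)}$. We claim: for every $v\in B_i$ there is $s=s(v)\in\{1,\dots,i\}$ such that there are at least $c^{(i)}n^{s-1}$ $R$-walks $x=z_0,z_1,\dots,z_s=v$. For $i=1$ take $s=1$ and the walk $x,v$. Suppose the claim holds for $i$. For $v\in B_i$ it holds for $i+1$, as $c^{(i+1)}\le c^{(i)}$. Let $v\in B_{i+1}\setminus B_i$. Among its at least $\frac{c_2}2n$ $R$-neighbors $u\in B_i$, at least $\frac{c_2}{2i}n$ have the same value $s(u)=s$. Extending their walks by $v$ gives at least $\frac{c_2}{2i}n\cdot c^{(i)}n^{s-1}=c^{(i+1)}n^s$ walks of length $s+1\le i+1$ from $x$ to $v$. This proves the claim.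

Now let $y\ne x$ be any vertex. By (7) and $|V\setminus B_q|<\delta n$, it has at least $\delta n$ $R$-neighbors in $B_q$. By the same pigeonhole argument, for some $s\le q+1\le L$ there are at least $c'n^{s-1}$ walks $x=z_0,\dots,z_s=y$, where $c'=\frac\delta{q_0}c^{(q_0)}$.

**Step 3: from walks to sets $W$.** We fill in each walk with swaps and pad to a fixed size. For each such walk and each $i=1,\dots,s$ choose $T_i$ with $T_i\cup\{z_{i-1}\}$ and $T_i\cup\{z_i\}$ good, in at least $\beta n^{r-1}$ ways. Further choose $L-s$ good $r$-sets, each in at least $\frac n{r^2}\binom{n-1}{r-1}=\Omega(n^r)$ ways by Lemma 6. The number of configurations is $\Omega(n^{(s-1)+s(r-1)+(L-s)r})=\Omega(n^{Lr-1})$. A configuration consists of $Lr-1$ chosen vertices; only $O(n^{Lr-2})$ configurations have a coincidence among these or with $x$ or $y$. For the others let $W$ be the union of $\{z_1,\dots,z_{s-1}\}$, the $T_i$ and the extra sets. Then $|W|=Lr-1$ and $x,y\notin W$. The set $W\cup\{x\}$ is tiled by the sets $T_i\cup\{z_{i-1}\}$ for $1\le i\le s$ together with the extra sets, because $z_0=x$. The set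 $W\cup\{y\}$ is tiled by the sets $T_i\cup\{z_i\}$ together with the extra sets, because $z_s=y$. Each $W$ arises from boundedly many configurations, and there are boundedly many values of $s$, so one constant $c_3$ works for all $x,y$. $\square$

## An absorbing set and the proof of Theorem 2

**Definition (absorber).** Let $k=Lr^2$. For an $r$-set $S$, an $S$-absorber is a $k$-set $B\subset V\setminus S$ such that $B$ and $B\cup S$ both have good factors.

*Example.* To see the shape, suppose Lemma 9 held with $L=1$ and take $r=3$, $S=\{s_1,s_2,s_3\}$. Choose a good triple $G=\{g_1,g_2,g_3\}$ and pairs $W_1,W_2,W_3$ with $W_i\cup\{s_i\}$ and $W_i\cup\{g_i\}$ good, all of these disjoint. Then $B=G\cup W_1\cup W_2\cup W_3$ has $9=Lr^2$ vertices. It is tiled by the three sets $W_i\cup\{g_i\}$, and $B\cup S$ is tiled by the three sets $W_i\cup\{s_i\}$ and $G$.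

**Lemma 10.** For every sufficiently small $\xi>0$ there is $\zeta>0$ such that for $n$ large there is $A\subset V$ with $|A|\le2k\xi n$, $r\mid|A|$, such that $A\cup S$ has a good factor for every $S\subset V\setminus A$ with $|S|\le\zeta n$, $r\mid|S|$.

*Proof.*

**Step 1: every $r$-set has many absorbers.** Let $S=\{s_1,\dots,s_r\}$. Choose a good set $G=\{g_1,\dots,g_r\}$ disjoint from $S$: by Lemma 6 there are $\Omega(n^r)$ good sets, and only $O(n^{r-1})$ sets meet $S$. For each $i$ choose a set $W_i$ from Lemma 9 for the pair $(s_i,g_i)$, in at least $c_3n^{Lr-1}$ ways. Of these $\Omega(n^{r+r(Lr-1)})=\Omega(n^k)$ configurations, all but $O(n^{k-1})$ have the $W_i$ disjoint from each other and from $G\cup S$. For such a configuration $B=G\cup\bigcup_iW_i$ has size $r+r(Lr-1)=k$. It is an $S$-absorber: $B=\bigcup_i(W_i\cup\{g_i\})$ and $B\cup S=G\cup\bigcup_i(W_i\cup\{s_i\})$, and all these pieces have good factors. Each $B$ arises from boundedly many configurations. Hence each $S$ has at least $c_4n^k$ absorbers, with $c_4>0$ constant.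

**Step 2: a random family.** We choose few $k$-sets that still contain many absorbers for each $S$. Let $0<\xi\le\frac{c_4}{16k}$ and select each $k$-set independently with probability $p=\xi n^{1-k}$, which is at most $1$ for $n$ large. Consider three events.

1. More than $2\xi n$ sets are selected. The mean is at most $pn^k=\xi n$, so this has probability at most $e^{-\xi n/3}$.
2. Some $r$-set $S$ has fewer than $\frac12\xi c_4n$ selected absorbers. For each $S$ the mean is at least $p\,c_4n^k=\xi c_4n$, so this has probability at most $n^re^{-\xi c_4n/8}$.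
3. More than $2k\xi^2n$ pairs of distinct selected sets intersect. There are at most $n^k\cdot kn^{k-1}$ intersecting pairs of $k$-sets, so the expected number of selected ones is at most $p^2n^k\cdot kn^{k-1}=k\xi^2n$. By Markov's inequality this event has probability at most $\frac12$.

The total is less than $1$ for $n$ large, so some selection avoids all three events.

**Step 3: cleaning up and absorbing.** Delete one set from each intersecting pair, and delete all sets without a good factor. Absorbers have good factors, so every $S$ keeps at least $\frac12\xi c_4n-2k\xi^2n\ge\frac14\xi c_4n$ absorbers. Let $A$ be the union of the remaining sets, which are disjoint. Then $|A|\le2k\xi n$, and $r\mid|A|$ because $r\mid k$. Put $\zeta=\frac{r\xi c_4}4$. Given $S\subset V\setminus A$ with $|S|\le\zeta n$ and $r\mid|S|$, split it into at most $\frac14\xi c_4n$ sets of size $r$ and assign to them, one after another, distinct absorbers from the remaining family; each time, fewer than $\frac14\xi c_4n$ are already used, so one is free. Each $r$-set together with its absorber has a good factor, and the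 unused sets of the family have good factors themselves. Together these form a good factor of $A\cup S$. $\square$

**Proof of Theorem 2 for $r\ge3$.** We set $A$ aside, tile almost everything else, and let $A$ absorb the rest. Take $\xi$ small enough for Lemma 10 and with $4k\xi\le\frac\varepsilon2$, and let $A$, $\zeta$ be as in Lemma 10. Put $V'=V\setminus A$ and $n'=|V'|\ge(1-2k\xi)n$. Since $r\mid n$ and $r\mid|A|$, we have $r\mid n'$.

*The degree condition survives in $V'$.* We have $(\frac2{r^2}-\frac\varepsilon2)(1-2k\xi)\ge\frac2{r^2}-\frac\varepsilon2-\frac{4k\xi}{r^2}\ge\frac2{r^2}-\varepsilon$. So the loss degrees inside $V'$ are at most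
$$\Big(\frac2{r^2}-\varepsilon\Big)n\le\Big(\frac2{r^2}-\frac\varepsilon2\Big)(1-2k\xi)n\le\Big(\frac2{r^2}-\frac\varepsilon2\Big)n'.$$

*Almost perfect tiling of $V'$.* Choose $a>0$ with $2ra\le\zeta$ and apply Lemma 5 to $V'$ with $\frac\varepsilon2$ in place of $\varepsilon$. Disjoint good sets cover all of $V'$ except a set $S$ with $|S|\le2ran'\le\zeta n$. Moreover $r\mid|S|$, because $r\mid n'$.

*Absorption.* By Lemma 10, $A\cup S$ has a good factor. Together with the good sets covering $V'\setminus S$ it is a good factor of $V$. $\blacksquare$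

With the case $r=2$ settled by Dirac's theorem, Theorem 2 is proved for all $r\ge2$. Combined with the construction for the lower bound, it gives $\delta(r,t)=\frac1r+\left(1-\frac1r\right)t$ for all $r\ge2$ and $t\in(0,1]$, which is Theorem 1. $\blacksquare$
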